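# Gaussian concentration for strongly non-null kernels: the rate $\sum_j \mathrm{Var}_j(g)/\sqrt j$

## Two theorems and the exponent they decide

Throughout, $A$ is a finite alphabet with at least two letters and $\mathcal X^-=A^{\{\dots,-2,-1\}}$ is the set of pasts. The terms used in the statements (kernel, $\mathrm{Var}_j$, strongly non-null, compatible, GCB) are defined in the next section.

**Theorem A.** Let $A$ be finite and let $g$ be a strongly non-null kernel with $S:=\sum_{j\ge1}\mathrm{Var}_j(g)/\sqrt j<\infty$. Then every shift-invariant probability measure compatible with $g$ satisfies GCB.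

**Theorem B.** Let $(\eta_j)_{j\ge0}$ be nonnegative and nonincreasing with $\sum_{j\ge1}\eta_j/\sqrt j=\infty$. Then there are a strongly non-null kernel $g$ on the alphabet $\{-1,1\}$ with $\mathrm{Var}_j(g)\le\eta_j$ for all $j\ge0$, and a compatible shift-invariant probability measure $\mu$ that does not satisfy GCB.

**Corollary C.** If $0<\epsilon<1$, $g$ is strongly non-null and $T:=\sum_{j\ge1}\mathrm{Var}_j(g)^{1+\epsilon}<\infty$, then every compatible shift-invariant measure satisfies GCB.

**Corollary D.** (a) Let $\eta\ge0$ be nonincreasing. GCB holds for all strongly non-null $g$ (over all finite alphabets) with $\mathrm{Var}_j(g)=O(\eta_j)$ and all their compatible shift-invariant measures if and only if $\sum_{j\ge1}\eta_j/\sqrt j<\infty$. (b) Even $\sum_j\mathrm{Var}_j(g)^2<\infty$ does not suffice for GCB. For $\epsilon>0$, a strongly non-null kernel with $\sum_j\mathrm{Var}_j(g)^{1+\epsilon}<\infty$ and a compatible shift-invariant measure violating GCB exist if and only if $\epsilon\ge1$.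

In plain words: a random sequence chooses each letter by looking at its whole past, and the influence of the far past decays at the rate $\mathrm{Var}_j$. How fast must this decay be for every function of $n$ consecutive letters to have Gaussian fluctuations, with a constant that does not depend on $n$? The problem comes from J.-R. Chazottes, S. Gallo, D. Takahashi, "Optimal Gaussian concentration bounds for stochastic chains of unbounded memory", arXiv:2001.06633 (2020). It is posed against the background of three known facts.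

1. If $g$ is weakly non-null and $\sum_j\mathrm{Var}_j(g)<\infty$, every compatible shift-invariant measure satisfies GCB.
2. Among weakly non-null kernels this is tight: for every $\epsilon>0$ there are a binary kernel with $\inf_xg(a|x)>0$ for some $a$, $\sum_j\mathrm{Var}_j(g)^{1+\epsilon}<\infty$ and $\sum_j\mathrm{Var}_j(g)=\infty$, and a compatible shift-invariant measure violating GCB.
3. For every $\epsilon>0$ there are strongly non-null kernels with $\sum_j\mathrm{Var}_j(g)^{2+\epsilon}<\infty$ that have a compatible shift-invariant measure violating GCB.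

The problem asks whether tightness as in 2 persists when weak non-nullness is replaced by strong non-nullness. By Corollary C the answer is no: for $0<\epsilon<1$ there is no counterexample at all.

## Kernels, variations, non-nullness, GCB

**Definition (kernel, variations).** A kernel is a measurable $g:A\times\mathcal X^-\to[0,1]$ with $\sum_{a}g(a|x)=1$ for every $x$. For $j\ge0$,
$$\mathrm{Var}_j(g)=\sup_{a\in A}\sup\{|g(a|x)-g(a|y)|:\ x,y\in\mathcal X^-,\ x_i=y_i\text{ for }-j\le i\le-1\}.$$
This is nonincreasing in $j$. Using $\frac12\sum_a|g(a|x)-g(a|y)|$ instead changes it by at most a factor depending on $|A|$ only, so the summability conditions are unaffected.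

For example, let $A=\{-1,1\}$ and $g(a|x)=\frac12\big(1+a\sum_{i\ge1}\beta_ix_{-i}\big)$ with $\sum_i|\beta_i|<1$. If $x,y$ agree on the last $j$ letters, then $|g(a|x)-g(a|y)|\le\frac12\sum_{i>j}2|\beta_i|$, with equality if $x_{-i}=-y_{-i}=\mathrm{sgn}\,\beta_i$ whenever $i>j$ and $\beta_i\neq0$. So $\mathrm{Var}_j(g)=\sum_{i>j}|\beta_i|$.

**Definition (non-nullness).** The kernel $g$ is weakly non-null if $\sum_a\inf_xg(a|x)>0$, and strongly non-null if $\inf_{a,x}g(a|x)>0$.

The linear kernel above is strongly non-null, with infimum $\frac12(1-\sum|\beta_i|)$. The kernel on $\{-1,1\}$ with $g(1|x)=\frac12$ if $x_{-1}=1$ and $g(1|x)=1$ if $x_{-1}=-1$ is weakly non-null (the sum of infima is $\frac12+0$) but not strongly non-null.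

**Definition (compatibility).** A shift-invariant probability measure $\mu$ on $A^{\mathbb Z}$ is compatible with $g$ if $\mu(X_0=a\mid X_{-\infty}^{-1}=x)=g(a|x)$ for $\mu$-a.e. $x$ and every $a\in A$.

**Definition (GCB).** For $F:A^n\to\mathbb R$ put $\delta_i(F)=\sup\{|F(x)-F(y)|:x_j=y_j\ \forall j\ne i\}$. The measure $\mu$ satisfies GCB if there is $C>0$ such that for every $n\ge1$ and every $F:A^n\to\mathbb R$
$$\int\exp\Big(F(x_0,\dots,x_{n-1})-\int F\,d\mu\Big)d\mu(x)\le\exp\Big(C\sum_{i=0}^{n-1}\delta_i(F)^2\Big).\tag{1}$$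

To see what (1) forbids, let $\mu$ put mass $\frac12$ on each of the two constant sequences of $\{-1,1\}^{\mathbb Z}$, and let $F=\lambda(x_0+\dots+x_{n-1})$. Then $\delta_i(F)=2\lambda$ for $\lambda>0$, and (1) says $\cosh(\lambda n)\le e^{4C\lambda^2n}$. With $\lambda=n^{-1/2}$ this reads $\cosh\sqrt n\le e^{4C}$, which is false for large $n$. So this $\mu$ violates GCB.

## Which powers of $\mathrm{Var}_j$ are summable: Corollaries C and D from Theorems A and B

**Proof of Corollary C.** Since $\mathrm{Var}_j$ is nonincreasing, $j\,\mathrm{Var}_j^{1+\epsilon}\le\sum_{i\le j}\mathrm{Var}_i^{1+\epsilon}\le T$, so $\mathrm{Var}_j\le(T/j)^{1/(1+\epsilon)}$. For $\epsilon<1$ we have $\frac12+\frac1{1+\epsilon}>1$, so $\sum_j\mathrm{Var}_j/\sqrt j<\infty$ and Theorem A applies. $\square$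

**Proof of Corollary D.** (a) If $\sum\eta_j/\sqrt j<\infty$ and $\mathrm{Var}_j(g)=O(\eta_j)$, then $S<\infty$ and Theorem A applies. If the sum diverges, Theorem B provides a counterexample with $\mathrm{Var}_j(g)\le\eta_j$. (b) Take $\eta_j=(j+1)^{-1/2}/\log(j+3)$, which is at most $1$ because $\log3>1$. Then $\sum_j\eta_j^2=\sum_j\frac1{(j+1)\log^2(j+3)}<\infty$, while $\eta_j/\sqrt j$ is of order $1/(j\log j)$, so $\sum_{j\ge1}\eta_j/\sqrt j=\infty$. The kernel of Theorem B has $\sum_j\mathrm{Var}_j^2<\infty$ and violates GCB. For $\epsilon\ge1$ it also has $\sum_j\mathrm{Var}_j^{1+\epsilon}\le\sum_j\eta_j^{1+\epsilon}\le\sum_j\eta_j^2<\infty$, since $\eta_j\le1$. For $0<\epsilon<1$, Corollary C excludes a counterexample. $\square$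

A rate to keep in mind is $\mathrm{Var}_j=j^{-3/4}$ for $j\ge1$. Here $\sum\mathrm{Var}_j=\infty$, but $\sum\mathrm{Var}_j/\sqrt j=\sum j^{-5/4}<\infty$.

## Independent letters and a one-step chain, by hand

We use Hoeffding's lemma: if $Y$ takes values in an interval of length $\mathrm{osc}(Y)$, then
$$\log E\,e^{Y-EY}\le\mathrm{osc}(Y)^2/8.\tag{2}$$

*Independent letters.* Let $g(a|x)=p(a)$, so $\mathrm{Var}_j=0$ and $\mu$ is a product measure. Put $F_i=E[F|X_0,\dots,X_i]$ and $F_{-1}=EF$. Given $X_0,\dots,X_{i-1}$, the variable $F_i$ is a function of $X_i$ with oscillation at most $\delta_i(F)$. By (2), $E[e^{F_i-F_{i-1}}|X_0,\dots,X_{i-1}]\le e^{\delta_i(F)^2/8}$. Conditioning successively on fewer letters gives (1) with $C=\frac18$.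

*One-step memory.* Let $A=\{-1,1\}$ and $g(a|x)=\frac12(1+a\theta x_{-1})$ with $0\le\theta<1$. Then $\mathrm{Var}_0=\theta$, and $\mathrm{Var}_j=0$ for $j\ge1$. Start two copies from different letters at time $i$. The next-letter laws are at total variation distance $\theta$, so the copies can be coupled to disagree with probability $\theta$, and once they agree we keep them together. The probability of disagreement at time $i+k$ is $\theta^k$. Hence, given $X_0^{i-1}$, the oscillation of $F_i$ in $X_i$ is at most $\sum_{k\ge0}\theta^k\delta_{i+k}(F)$ (with $\delta_j(F)=0$ for $j\ge n$). By Young's inequality for the convolution of an $\ell^1$ and an $\ell^2$ sequence,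
$$\sum_i\Big(\sum_{k\ge0}\theta^k\delta_{i+k}\Big)^2\le\frac1{(1-\theta)^2}\sum_i\delta_i^2,$$
and the argument above gives (1) with $C=\frac1{8(1-\theta)^2}$.

## Letter-by-letter coupling stops exactly at $\sum_j\mathrm{Var}_j<\infty$

The sensible first attempt is to repeat this with unbounded memory. Let $\varepsilon_0=\inf g>0$. If two pasts agree on the last $j$ letters, their next-letter laws are at total variation distance at most
$$\gamma_j=\min\big(1-|A|\varepsilon_0,\ \tfrac12|A|\mathrm{Var}_j\big),$$
because both laws give each letter mass at least $\varepsilon_0$. Start two copies just after a disagreement and couple them one letter at a time, optimally. If the current run of agreement has length $m$, the next letters differ with probability at most $\gamma_m$. As $\gamma$ is nonincreasing, the run length stays above a chain $Z$ on $\{0,1,2,\dots\}$ with $Z_0=0$ that jumps from $m$ to $m+1$ with probability $1-\gamma_m$ and to $0$ with probability $\gamma_m$. (Drive both by the same uniform variables: if the run is at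 least as long as $Z$ and the run resets, so does $Z$.) So the copies disagree $k$ steps later with probability at most $D_k=P(Z_k=0)$. If $\sum_kD_k<\infty$, Young's inequality finishes as before.

The expected number of visits of $Z$ to $0$ is $1/P(Z\text{ never returns to }0)$, that is, $\sum_{k\ge0}D_k=1/\prod_m(1-\gamma_m)$. Since every $\gamma_m<1$, this is finite if and only if $\sum_m\gamma_m<\infty$, i.e. if and only if $\sum_j\mathrm{Var}_j<\infty$. For $\mathrm{Var}_j=j^{-3/4}$ the product is zero, $\sum_kD_k=\infty$, and the bound says nothing.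

What is lossy is adding up the discrepancies of single letters. Consider a whole block of letters, from $b$ to $2b$ after the start of an agreement. Under strong non-nullness, Kullback–Leibler divergence is quadratic in the discrepancy and additive along the block, so the divergence of the block laws is of order $\sum_{b\le j<2b}\mathrm{Var}_j^2\le b\,\mathrm{Var}_b^2$. By Pinsker's inequality the two blocks can be coupled to be equal up to probability of order $\sqrt b\,\mathrm{Var}_b$. For $\mathrm{Var}_j=j^{-3/4}$ this is $b^{-1/4}$, which is summable over dyadic $b$. In general, summability of $\sqrt b\,\mathrm{Var}_b$ over dyadic $b$ follows from $\sum\mathrm{Var}_j/\sqrt j<\infty$.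

Two obstacles remain, and they shape the proof.

First, when a block of length $b$ fails to match, the trivial bound for the damage is $\sum_{i\in\text{block}}\delta_i\le\sqrt b\,(\sum_{i\in\text{block}}\delta_i^2)^{1/2}$. Multiplied by the failure probability $b^{-1/4}$ it leaves a factor $b^{1/4}$, which is unbounded. The remedy is to use the concentration inequality itself: if GCB holds with constant $K_n$ for words of length $\le n$, then a small divergence forces a small transport cost, of order $\sqrt{K_n\,\mathrm{KL}\,\sum\delta_i^2}$. This loses no factor $\sqrt b$, but it makes the argument a recursion for $K_n$ in $n$.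

Second, a recursion $K_{3n/2}\le(\text{constant}>1)\cdot K_n$ gives only polynomial growth of $K_n$. We need $K_{3n/2}\le K_n(1+\text{small})$ with errors summable along the scales. This will come from choosing well the place at which a word is cut in two.

## Divergence and transport cost on $A^k$

Let $p,q$ be probabilities on a finite set, and write $\mathrm{KL}(p\|q)=\sum_ap_a\log(p_a/q_a)$ and $\mathrm{TV}(p,q)=\frac12\sum_a|p_a-q_a|=1-\sum_a\min(p_a,q_a)$. We recall or prove the following.

*Quadratic bound.* Since $\log t\le t-1$, $\mathrm{KL}(p\|q)\le\sum_ap_a\big(\frac{p_a}{q_a}-1\big)=\sum_a\frac{(p_a-q_a)^2}{q_a}$ when $q>0$.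

*Donsker–Varadhan inequality.* For every real function $G$, $E_pG\le\mathrm{KL}(p\|q)+\log E_qe^G$.

*Total variation.* Pinsker's inequality is
$$\mathrm{TV}(p,q)\le\sqrt{\mathrm{KL}(p\|q)/2}.\tag{3}$$
It is useless when $\mathrm{KL}\ge2$, and then we use
$$\mathrm{TV}(p,q)\le1-\tfrac12e^{-\mathrm{KL}(p\|q)}.\tag{4}$$
To prove (4): by Cauchy–Schwarz, $\big(\sum\sqrt{p_aq_a}\big)^2\le\sum\min(p_a,q_a)\sum\max(p_a,q_a)\le2(1-\mathrm{TV})$, because the two sums are $1-\mathrm{TV}$ and $1+\mathrm{TV}\le2$. By Jensen, $\sum\sqrt{p_aq_a}\ge E_p\,e^{\frac12\log(q/p)}\ge e^{-\mathrm{KL}/2}$. Hence $e^{-\mathrm{KL}}\le2(1-\mathrm{TV})$.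

**Definition (weighted transport cost).** For weights $\delta=(\delta_0,\dots,\delta_{k-1})\ge0$ let $d(z,z')=\sum_i\delta_i\mathbf 1\{z_i\ne z_i'\}$ on $A^k$, and let $W_\delta(\nu,\nu')$ be the minimum of $\int d\,d\pi$ over couplings $\pi$ of $\nu,\nu'$.

For $k=1$ this is $\delta_0\,\mathrm{TV}(\nu,\nu')$. A function $F$ satisfies $|F(z)-F(z')|\le d(z,z')$ for all $z,z'$ if and only if $\delta_i(F)\le\delta_i$ for all $i$: change the coordinates one at a time. So Kantorovich–Rubinstein duality reads
$$W_\delta(\nu,\nu')=\max\Big\{\int F\,d(\nu-\nu'):\ \delta_i(F)\le\delta_i\ \forall i\Big\}.\tag{5}$$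
(If some weights vanish, $d$ is a pseudometric and one passes to the quotient, i.e. deletes those coordinates.) The same holds for two nonnegative measures of equal mass. By (5), deleting or appending final coordinates of weight $0$, with the measures replaced by their marginals or by extensions with those marginals, does not change the cost.

The block coupling must control the probability of a mismatch and the cost at once. The next lemma says that these do not compete.

**Lemma 1.** For probabilities $\nu,\nu'$ on $A^k$ there is a coupling $\pi$ with $\pi(z\ne z')=\mathrm{TV}(\nu,\nu')$ and $\int d\,d\pi=W_\delta(\nu,\nu')$.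

*Proof.* Put the common part $m=\nu\wedge\nu'$ on the diagonal and couple $\nu-m$ with $\nu'-m$ at minimal cost. These two measures have mass $\mathrm{TV}(\nu,\nu')$ and disjoint supports, so the mismatch probability is exactly $\mathrm{TV}(\nu,\nu')$. By (5) for measures of equal mass, the minimal cost is $\max_F\int F\,d\big((\nu-m)-(\nu'-m)\big)=\max_F\int F\,d(\nu-\nu')=W_\delta(\nu,\nu')$. $\square$

## Theorem A: a recursion for the concentration constant at length $n$

Write $\mathrm{Var}_j=\mathrm{Var}_j(g)$, $\varepsilon_0=\inf g>0$ and $V=|A|/\varepsilon_0$. For a past $x$, let $P_x$ be the law of $(X_0,X_1,\dots)$ with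
$$P_x(X_0^{k-1}=z)=\prod_{i<k}g(z_i|xz_0\cdots z_{i-1}),$$
where $xy$ is the past $x$ followed by the word $y$. Let $P_x^k$ be its marginal on $A^k$ and $E_x$ its expectation. Under $P_x$, given $X_0^{a-1}=y$, the sequence $(X_a,X_{a+1},\dots)$ has law $P_{xy}$.

**Step 1 (constants).** This step fixes the finite quantities on which everything depends. Since $i^{-1/2}\ge j^{-1/2}$ for $i\le j$, we have $S\ge\mathrm{Var}_j\sum_{i\le j}i^{-1/2}\ge\sqrt j\,\mathrm{Var}_j$. So $\mathrm{Var}_j^2\le S\,\mathrm{Var}_j/\sqrt j$ and $\sum_{j\ge1}\mathrm{Var}_j^2\le S^2$. Put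
$$R:=V\sum_{j\ge0}\mathrm{Var}_j^2<\infty,\qquad\kappa:=\tfrac12e^{-R}.$$
Let $K_n$ be the smallest constant such that, for all $x\in\mathcal X^-$, $1\le k\le n$ and $F:A^k\to\mathbb R$,
$$\log E_xe^{F-E_xF}\le K_n\sum_i\delta_i(F)^2.\tag{6}$$
It is finite: by (2) and $\mathrm{osc}(F)\le\sum_i\delta_i(F)\le\sqrt{n\sum_i\delta_i(F)^2}$ we get $K_n\le n/8$. It is nondecreasing in $n$. Steps 2–7 show $\sup_nK_n<\infty$, and Step 8 passes from $P_x$ to $\mu$.

**Step 2 (from agreement of the pasts to divergence, and from divergence to cost).** This step makes the two quantitative inputs precise.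

**Lemma 2.** If $x,x'$ agree on their last $b$ coordinates, then $\mathrm{KL}(P_x^k\|P_{x'}^k)\le V\sum_{i=b}^{b+k-1}\mathrm{Var}_i^2$.

*Proof.* By the chain rule, the left side is the sum over $i<k$ of the average, over $z=z_0^{i-1}$ drawn from $P_x^i$, of $\mathrm{KL}(p\|q)$, where $p=g(\cdot|xz)$ and $q=g(\cdot|x'z)$. The pasts $xz,x'z$ agree on their last $b+i$ coordinates, so $|p_a-q_a|\le\mathrm{Var}_{b+i}$ for each $a$. By the quadratic bound and $q_a\ge\varepsilon_0$, $\mathrm{KL}(p\|q)\le|A|\mathrm{Var}_{b+i}^2/\varepsilon_0=V\,\mathrm{Var}_{b+i}^2$. $\square$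

Strong non-nullness enters the proof of Theorem A only here, through $V<\infty$.

**Lemma 3.** For $k\le n$, $\nu=P_x^k$ and $\nu'=P_{x'}^k$: $\ W_\delta(\nu,\nu')\le2\sqrt{K_n\,\mathrm{KL}(\nu\|\nu')\sum_{i<k}\delta_i^2}$.

*Proof.* Let $\delta_i(F)\le\delta_i$ for all $i$ and $\lambda>0$. The Donsker–Varadhan inequality for $G=\lambda(F-E_{\nu'}F)$, and (6) for $\lambda F$, give
$$\lambda(E_\nu F-E_{\nu'}F)\le\mathrm{KL}(\nu\|\nu')+\log E_{\nu'}e^{\lambda(F-E_{\nu'}F)}\le\mathrm{KL}(\nu\|\nu')+\lambda^2K_n\sum_i\delta_i^2.$$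
Divide by $\lambda$, take the infimum over $\lambda>0$, and use (5). $\square$

**Step 3 (dyadic scales).** This step fixes the blocks of the coupling and ensures that, with a uniformly positive chance, no block ever mismatches. Let $\ell\ge2$ be a power of $2$, and put
$$b_q=2^q\ell\ (q\ge0),\qquad B_0=[0,\ell),\qquad B_q=[b_{q-1},b_q)\ (q\ge1),\qquad v_q=\sqrt{b_{q-1}}\,\mathrm{Var}_{b_{q-1}}\ (q\ge1).$$
For even $m$, $\sum_{m/2<j\le m}\mathrm{Var}_j/\sqrt j\ge\frac m2\cdot\frac{\mathrm{Var}_m}{\sqrt m}=\frac12\sqrt m\,\mathrm{Var}_m$. The intervals $(m/2,m]$ with $m=\ell,2\ell,4\ell,\dots$ are disjoint, so $\sum_{q\ge1}v_q\le2\sum_{j>\ell/2}\mathrm{Var}_j/\sqrt j$. Because $\kappa$ does not depend on $\ell$, we may fix $\ell$ so large that $\sqrt{V/2}\sum_{q\ge1}v_q\le\kappa/2$. Put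
$$p_0=1-\kappa,\quad p_q=\sqrt{V/2}\,v_q,\qquad c_0=2\sqrt R,\quad c_q=2\sqrt V\,v_q\qquad(q\ge1).$$
Then $\sum_qp_q\le1-\kappa/2$ and $c:=\sum_qc_q<\infty$.

**Step 4 (block coupling).** This step bounds how much the choice of the past can matter for a weighted stretch of letters. For weights $\delta=(\delta_0,\dots,\delta_{N-1})$, extended by $0$, put
$$w(I)=\sum_{i\in I}\delta_i^2,\qquad\theta_k\delta=(\delta_k,\delta_{k+1},\dots),\qquad\Phi(\delta)=\sup_{y,y'}W_\delta(P_y^N,P_{y'}^N)\le\sum_i\delta_i.$$
Appending or deleting final zero weights does not change $\Phi$. In particular $\Phi(\theta_k\delta)=0$ for $k\ge N$.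

**Lemma 4.** If $N\le n$, then
$$\Phi(\delta)\le\sqrt{K_n}\sum_{q\ge0}c_q\sqrt{w(B_q)}+\sum_{q\ge0}p_q\,\Phi(\theta_{b_q}\delta).\tag{7}$$
Consequently, let $p$ be the measure on $\mathbb N$ with mass $p_q$ at $b_q$ for each $q$, and $U=\sum_{k\ge0}p^{*k}$, where $p^{*k}$ is the $k$-fold convolution. The total mass $u$ of $U$ is at most $2/\kappa$, and
$$\Phi(\delta)\le\sqrt{K_n}\sum_{\sigma\ge0}U(\sigma)\sum_{q\ge0}c_q\sqrt{w(\sigma+B_q)}.\tag{8}$$

*Proof.* Fix $y,y'$. We couple $P_y^N$ and $P_{y'}^N$ block by block, with blocks truncated to $[0,N)$. Suppose all previous blocks agree, with common word $z$. The laws of the next block are marginals of $P_{yz}$ and $P_{y'z}$; couple them by Lemma 1, with the weights of that block. If the block just filled is the first that does not match, stop the scheme and couple all remaining coordinates optimally, given the two current pasts. At each stage the new letters of each copy have the conditional law prescribed by that copy's own past, so the marginals are $P_y^N$ and $P_{y'}^N$.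

Before block $q$ the pasts $yz,y'z$ agree on at least the last $\min B_q$ letters. For $q=0$, Lemma 2 with $b=0$ bounds the divergence of the block laws by $R$. For $q\ge1$, the block has length at most $b_{q-1}$, and Lemma 2 with $b=b_{q-1}$ bounds it by
$$V\sum_{i=b_{q-1}}^{2b_{q-1}-1}\mathrm{Var}_i^2\le V\,b_{q-1}\mathrm{Var}_{b_{q-1}}^2=V\,v_q^2.$$
By (4) for $q=0$ and (3) for $q\ge1$, the conditional mismatch probability in block $q$ is at most $p_q$. By Lemma 3, the conditional expected cost inside block $q$ is at most $c_q\sqrt{K_n\,w(B_q)}$. If the first mismatch occurs in block $q$, the cost inside that block has just been counted, and the coordinates in $[b_q,N)$ cost at most $\Phi(\theta_{b_q}\delta)$ in conditional expectation. Adding up gives a coupling whose expected cost is at most the right side of (7). Take the supremum over $y,y'$.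

For (8), apply (7) to $\theta_\sigma\delta$, which has at most $n$ weights; in terms of the original $w$, the set $B_q$ becomes $\sigma+B_q$. Iterating $k$ times,
$$\Phi(\delta)\le\sqrt{K_n}\sum_{j<k}\sum_\sigma p^{*j}(\sigma)\sum_qc_q\sqrt{w(\sigma+B_q)}+\sum_\sigma p^{*k}(\sigma)\,\Phi(\theta_\sigma\delta).$$
Each $b_q\ge\ell$, so $p^{*k}$ is supported on $\sigma\ge k\ell$, and the last sum vanishes once $k\ell\ge N$. Finally $u=\sum_k\big(\sum_qp_q\big)^k\le1/(\kappa/2)=2/\kappa$. $\square$

**Step 5 (where to cut).** We want to bound (6) for words of length $N$ slightly larger than $n$ by splitting $[0,N)$ into $[0,a)$ and $[a,N)$. The influence of the first part on the second is measured by $\Phi$ of the weights on $[a,N)$. For an arbitrary cut, (8) with $w\le W:=\sum_i\delta_i^2$ gives only $\Phi\le cu\sqrt{K_nW}$, a constant-factor loss at each scale, which is the second obstacle above. But (8) charges mostly the weights soon after the cut, so we cut where little weight follows.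

Let $n\ge\ell$, $n<N\le3n/2$, $F:A^N\to\mathbb R$, $\delta_i=\delta_i(F)$ (with $\delta_i=0$ for $i\ge N$), and $W=\sum_i\delta_i^2>0$. Call $a\in[0,N)$ bad if $\sum_{a\le i<a+d}\delta_i^2>\frac{2W}n\,d$ for some $d\ge1$.

There are at most $n/2$ bad points. Indeed, let $a_1$ be the smallest bad point, with a corresponding $d_1$, let $a_2$ be the smallest bad point $\ge a_1+d_1$, with $d_2$, and so on. The disjoint intervals $[a_r,a_r+d_r)$ cover all bad points, and if there are any, $\sum_rd_r<\frac n{2W}\sum_r\sum_{a_r\le i<a_r+d_r}\delta_i^2\le\frac n2$.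

The integer interval $[N-n,n]$ is contained in $[1,N)$ and has $2n-N+1\ge\frac n2+1$ elements. So it contains a point $a$ that is not bad. Put $D=[a,N)$. Both $[0,a)$ and $D$ are nonempty and of length at most $n$. Let $W_1,W_D$ be the parts of $W$ on $[0,a)$ and $D$, so $W_1+W_D=W$, and let $\delta^D$ be the weights on $D$ re-indexed from $0$, with associated $w$. As $a$ is not bad,
$$w([0,d))\le\frac{2W}n\,d\qquad\text{for all }d\ge1.\tag{9}$$

**Step 6 (the influence across the cut is small).** This step turns (9) into a bound on $\Phi(\delta^D)$ that is small for large $n$. If $w(\sigma+B_q)\neq0$, then $\sigma+\min B_q<|D|\le n$. So $\sigma<n$, and $b_q<2n$: for $q\ge1$ because $b_q=2\min B_q$, for $q=0$ because $b_0=\ell\le n$. Since $\sigma+B_q\subset[0,\sigma+b_q)$, (9) gives $w(\sigma+B_q)\le\frac{2W}n(\sigma+b_q)$. With $\sqrt{\sigma+b_q}\le\sqrt\sigma+\sqrt{b_q}$, (8) yields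
$$\Phi(\delta^D)\le\rho_n\sqrt{K_nW},\qquad\rho_n=\sqrt2\Big[c\sum_\sigma U(\sigma)\sqrt{\tfrac\sigma n}\,\mathbf 1\{\sigma<2n\}+u\sum_qc_q\sqrt{\tfrac{b_q}n}\,\mathbf 1\{b_q<2n\}\Big].\tag{10}$$
Note that $\rho_n$ depends on $n$ and on the fixed constants, but not on $F$.

**Step 7 (recursion and its summation).** This step derives $K_{\lfloor3n/2\rfloor}\le K_n(1+\rho_n/\sqrt2)^2$ and concludes that $\sup_nK_n<\infty$.

*Integrating out $D$.* Fix a past $x$ and put $H(y)=E_{xy}F(y,\cdot)$ for $y\in A^a$, so $E_xH=E_xF$. Given $X_0^{a-1}=y$, the remaining $|D|\le n$ letters have law $P_{xy}^{|D|}$. By (6), $\log E_x[e^{F-H}|X_0^{a-1}=y]\le K_nW_D$. Hence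
$$\log E_xe^{F-E_xF}\le K_nW_D+\log E_xe^{H-E_xH}.\tag{11}$$

*Splitting $H$.* The oscillations of $H$ are not controlled by $\delta_i$ alone, since $y$ also enters through the law $P_{xy}$. Fix a reference past $x^*$ and put
$$H^0(y)=E_{x^*}F(y,\cdot),\qquad R_0=H-H^0,$$
where $H^0(y)$ is the integral of $F(y,\cdot)$ against the fixed law $P_{x^*}^{N-a}$. Then $\delta_i(H^0)\le\delta_i$ for $i<a\le n$, so by (6) $\log E_xe^{\lambda(H^0-E_xH^0)}\le\lambda^2K_nW_1$ for all real $\lambda$. By (5), $|R_0|\le\Phi:=\Phi(\delta^D)$, so $\mathrm{osc}(R_0)\le2\Phi$, and (2) gives $\log E_xe^{\lambda(R_0-E_xR_0)}\le\lambda^2\Phi^2/2$.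

*Recombining.* By Hölder with conjugate exponents $r,r'\in(1,\infty)$,
$$\log E_xe^{H-E_xH}\le\tfrac1r\,r^2K_nW_1+\tfrac1{r'}\,r'^2\,\tfrac{\Phi^2}2=r\,K_nW_1+r'\,\tfrac{\Phi^2}2.$$
For $\alpha,\beta\ge0$ we have $\inf_r(r\alpha^2+r'\beta^2)\le(\alpha+\beta)^2$: if both are positive take $r=\frac{\alpha+\beta}\alpha$, $r'=\frac{\alpha+\beta}\beta$; if $\alpha=0$ let $r\to\infty$; if $\beta=0$ let $r\to1$. So $\log E_xe^{H-E_xH}\le\big(\sqrt{K_nW_1}+\Phi/\sqrt2\big)^2$. Insert this in (11), expand the square, and use (10), $W_1\le W$ and $W_1+W_D=W$: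
$$\log E_xe^{F-E_xF}\le K_nW\Big(1+\sqrt2\,\rho_n+\frac{\rho_n^2}2\Big)=K_nW\Big(1+\frac{\rho_n}{\sqrt2}\Big)^2.$$
When $W=0$ the function is constant and nothing is needed; for words of length at most $n$ the bound $K_nW$ holds by definition. Hence
$$K_{\lfloor3n/2\rfloor}\le K_n\Big(1+\frac{\rho_n}{\sqrt2}\Big)^2\qquad(n\ge\ell).\tag{12}$$

*Summation.* Let $n_0=\ell$ and $n_{s+1}=\lfloor3n_s/2\rfloor$. As $n_s\ge2$, $n_{s+1}\ge\frac{3n_s}2-\frac12\ge\frac54n_s$. For any $x>0$, the first index with $n_s>x/2$ contributes at most $\sqrt2$ to the sum below, and each later term is at most $(4/5)^{1/2}$ times its predecessor, so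
$$\sum_s\sqrt{x/n_s}\,\mathbf 1\{x<2n_s\}\le\sqrt2\sum_{k\ge0}(4/5)^{k/2}\le14.$$
Apply this with $x=\sigma$ (for $\sigma=0$ the terms vanish) and $x=b_q$ in (10): $\sum_s\rho_{n_s}\le\sqrt2\,(14\,cu+14\,uc)=28\sqrt2\,cu<\infty$. Iterating (12) from $K_\ell\le\ell/8$,
$$K:=\sup_nK_n\le\frac\ell8\prod_s\Big(1+\frac{\rho_{n_s}}{\sqrt2}\Big)^2\le\frac\ell8\exp\Big(\sqrt2\sum_s\rho_{n_s}\Big)<\infty.$$

**Step 8 (from fixed pasts to $\mu$).** This step adds the fluctuation due to the random past. Let $\mu$ be shift-invariant and compatible. By shift-invariance $\mu(X_i=a|X_{-\infty}^{i-1})=g(a|X_{-\infty}^{i-1})$ a.s. for every $i\ge0$, so by the chain rule the law of $X_0^{n-1}$ given $X_{-\infty}^{-1}=x$ is $P_x^n$ for $\mu$-a.e. $x$. Let $F:A^n\to\mathbb R$, $W=\sum_i\delta_i(F)^2$ and $h(x)=E_xF$, so $\int h\,d\mu=\int F\,d\mu$. By (5) and by Lemmas 2 (with $b=0$) and 3, $|h(x)-h(x')|\le2\sqrt{KRW}$. Hoeffding's lemma (2) bounds the log-moment generating function of $h$ by $4KRW/8=KRW/2$. Therefore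
$$\int e^{F-\int F\,d\mu}\,d\mu=\int e^{h(x)-\int h\,d\mu}\,E_xe^{F-E_xF}\,\mu(dx)\le e^{KW}\,e^{KRW/2},$$
which is GCB with any positive $C\ge K(1+R/2)$. This proves Theorem A. $\blacksquare$

## Why linear kernels cannot prove Theorem B

A violation of GCB is easiest to detect through $S_n=\sum_{i<n}X_i$ on $\{-1,1\}^{\mathbb Z}$: we will see that GCB forces $E_\mu S_n^2=O(n)$ when the mean is zero. The first candidate is the linear kernel $g(a|x)=\frac12(1+a\sum_j\beta_jx_{-j})$ with $\beta_j\ge0$ and $e:=\sum_j\beta_j<1$, whose variations $\sum_{i>j}\beta_i$ may decay arbitrarily slowly. It cannot succeed in this way. Since $\mathbf 1\{x_{-j}=a\}=\frac12(1+ax_{-j})$, we may write $g(a|x)=\sum_j\beta_j\mathbf 1\{x_{-j}=a\}+(1-e)\frac12$: with probability $\beta_j$ site $t$ copies the letter at $t-j$, and with probability $1-e$ it tosses a fair coin. Following the copies backwards from $t$ gives a line $\mathcal L_t$ that ends a.s., with $E|\mathcal L_t|=\sum_{k\ge0}e^k=\frac1{1-e}$. This defines a stationary process with law compatible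 with $g$. If the lines of $0$ and $t$ meet, then $X_0=X_t$; otherwise these are independent fair signs. So $E[X_0X_t]=P(\mathcal L_0,\mathcal L_t\text{ meet})$. Until they meet, the two lines use different sites, so this is the probability that independent copies of the two lines meet, which is at most $\sum_sP(s\in\mathcal L_0)P(s\in\mathcal L_t)$. Summing over $t\in\mathbb Z$ gives $\sum_tE[X_0X_t]\le(1-e)^{-2}$, and $E S_n^2\le n(1-e)^{-2}$.

The trouble is that the total weight that a linear kernel places on past letters is $\sum_j\beta_j<1$. A majority vote of $L$ letters behaves differently. For three independent fair signs with sum $M$, $\sum_{j=1}^3E[X_{-j}\,\mathrm{sgn}M]=E|M|=\frac{2\cdot3+6\cdot1}8=\frac32>1$. In general $\sum_{j\le L}E[X_{-j}\,\mathrm{sgn}M]=E|M|$, which is typically of order $\sqrt L$. A kernel with weight $b_L$ on the majority of the last $L$ letters has small variations, yet its total correlation with the past is of order $\sum_Lb_L\sqrt L$. This is the sum that corresponds to $\sum_j\eta_j/\sqrt j$.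

## Theorem B: weighted majorities of the last $L$ letters

**Step 1 (the weights).** This step chooses the weights $b_L$ so that their tails are at most $\eta_j$ and $\sum b_L\sqrt L=\infty$. If $\eta_j\to0$ put $e_j=\min(\eta_j,\frac12)$; otherwise put $e_j=\min\big(\eta_j,\frac12(j+1)^{-1/2}\big)$. In both cases $e_j$ is nonincreasing, $e_j\to0$, $e_j\le\frac12$ and $e_j\le\eta_j$. Moreover $\sum_{j\ge1}e_j/\sqrt j=\infty$: in the first case $e_j=\eta_j$ eventually; in the second, $\eta$ is bounded below by a positive constant, so $e_j=\frac12(j+1)^{-1/2}$ eventually and the sum behaves like $\sum\frac1{2j}$.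

For $i\ge0$ put $b_{2i+1}=e_{2i}-e_{2i+2}\ge0$. Sums over $L$ run over odd $L\ge1$. Telescoping, $\sum_Lb_L=e_0\le\frac12$. Since $2i+1>j$ means $i\ge\lceil j/2\rceil$, also $\sum_{L>j}b_L=e_{2\lceil j/2\rceil}\le e_j$. Writing $\sqrt{2i+1}=1+\sum_{k=1}^i(\sqrt{2k+1}-\sqrt{2k-1})$ and exchanging sums (Tonelli),
$$\sum_Lb_L\sqrt L=e_0+\sum_{i\ge1}e_{2i}\big(\sqrt{2i+1}-\sqrt{2i-1}\big)\ge\sum_{i\ge1}\frac{e_{2i}}{\sqrt{2i+1}}\ge\frac1{2\sqrt2}\sum_{j\ge2}\frac{e_j}{\sqrt j}=\infty.\tag{13}$$
The first inequality holds because the difference equals $2/(\sqrt{2i+1}+\sqrt{2i-1})$. For the second, $2i+1\le4i$ gives $\frac{e_{2i}}{\sqrt{2i+1}}\ge\frac1{\sqrt2}\frac{e_{2i}}{\sqrt{2i}}$, and $\frac{e_{2i}}{\sqrt{2i}}\ge\frac12\Big(\frac{e_{2i}}{\sqrt{2i}}+\frac{e_{2i+1}}{\sqrt{2i+1}}\Big)$ by monotonicity.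

**Step 2 (the kernel).** This step defines $g$ and checks its properties. For $a\in\{-1,1\}$ let
$$g(a|x)=\tfrac12\Big(1+a\sum_Lb_L\,\mathrm{sgn}\Big(\sum_{j=1}^Lx_{-j}\Big)\Big).$$
As $L$ is odd, the inner sum is never $0$. Since $\sum_Lb_L\le\frac12$, $g$ takes values in $[\frac14,\frac34]$ and is strongly non-null. If $x,y$ agree on the last $j$ letters, only the terms with $L>j$ can differ, each by at most $2b_L$, so $\mathrm{Var}_j(g)\le\sum_{L>j}b_L\le e_j\le\eta_j$. Also $g$ is continuous for the product topology (a uniform limit of functions of finitely many letters), $g(1|\cdot)$ is coordinatewise nondecreasing, and $g(-a|-x)=g(a|x)$. (If only $b_1\ne0$, this is the one-step chain with $\theta=b_1$, for which $E_\mu[X_0X_t]=b_1^{|t|}$.)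

**Step 3 (a symmetric compatible measure).** This step constructs a compatible shift-invariant $\mu$, invariant under $x\mapsto-x$, in a form suited to positive correlations. Let $(U_t)_{t\in\mathbb Z}$ be i.i.d. uniform on $[0,1]$. For $\xi=\pm1$ and $M\in\mathbb N$ let $X_t^{M,\xi}=\xi$ for $t<-M$, and for $t\ge-M$ let
$$X_t^{M,\xi}=1\ \text{ if }\ U_t\le g(1|X_{<t}^{M,\xi}),\qquad X_t^{M,\xi}=-1\ \text{ otherwise}.$$

*Limits.* Compare $M$ and $M+1$ for $\xi=+1$: for $t\le-M-1$ we have $X_t^{M,+}=1\ge X_t^{M+1,+}$, and for $t\ge-M$ the inequality propagates by induction on $t$, since a larger past makes $g(1|\cdot)$ larger. So $X^{M,+}$ is coordinatewise nonincreasing in $M$, and likewise $X^{M,-}$ is nondecreasing. The limits $X^\pm$ exist, and each coordinate is eventually constant in $M$. Let $\mu^\pm$ be the laws of $X^\pm$.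

*Shift-invariance.* $(X_t^{M+1,\pm})_t$ has the same law as $(X_{t+1}^{M,\pm})_t$, because the starting time is moved by one and the $U_t$ are i.i.d. Letting $M\to\infty$, $X^\pm$ and its shift have the same law.

*Compatibility.* $X_{<t}^\pm$ is a function of $(U_s)_{s<t}$, hence independent of $U_t$, and a.s. $U_t\ne g(1|X_{<t}^\pm)$. By continuity $g(1|X_{<t}^{M,\pm})\to g(1|X_{<t}^\pm)$, so a.s. $X_t^\pm=1$ if and only if $U_t\le g(1|X_{<t}^\pm)$. Given $(U_s)_{s<t}$ this has probability $g(1|X_{<t}^\pm)$, so $\mu^\pm$ are compatible.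

*Mixing the two.* Let $\xi$ be a uniform sign independent of $(U_t)$ and let $\mu=\frac12(\mu^++\mu^-)$, the law of $X^\xi$. It is shift-invariant. Given $\xi$ and $(U_s)_{s<t}$, which determine $X^\xi_{<t}$, $X_t^\xi=1$ has probability $g(1|X_{<t}^\xi)$; so $\mu$ is compatible.

*Symmetry.* Put $Y_t=-X_t^{M,-}$. For $t<-M$, $Y_t=1$. For $t\ge-M$, $Y_t=1$ if and only if $U_t>g(1|-Y_{<t})=1-g(-1|-Y_{<t})=1-g(1|Y_{<t})$, i.e. $1-U_t<g(1|Y_{<t})$. Up to a null event this is the recursion of $X^{M,+}$ driven by $(1-U_t)$. So $\mu^-$ is the image of $\mu^+$ under $x\mapsto-x$, and $\mu$ is invariant under $x\mapsto-x$. In particular $E_\mu X_t=0$.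

**Step 4 (association).** This step shows $\mathrm{Cov}_\mu(f,h)\ge0$ for coordinatewise nondecreasing $f,h$ depending on finitely many coordinates. First, bounded nondecreasing functions of independent real variables have nonnegative covariance (Harris). For one variable $Y$ with independent copy $Y'$, $2\,\mathrm{Cov}(f(Y),h(Y))=E[(f(Y)-f(Y'))(h(Y)-h(Y'))]\ge0$. For several, condition on all variables but the last:
$$\mathrm{Cov}(f,h)=E\big[\mathrm{Cov}(f,h\,|\,Y_1,\dots,Y_{k-1})\big]+\mathrm{Cov}\big(E[f|Y_1,\dots,Y_{k-1}],E[h|Y_1,\dots,Y_{k-1}]\big).$$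
The first term is nonnegative by the one-variable case. The second is nonnegative by induction, since the conditional expectations are nondecreasing functions of $Y_1,\dots,Y_{k-1}$.

Now, by induction on $t$, $X_t^{M,\xi}$ for $-M\le t\le m$ is a nondecreasing function of the independent variables $\xi,-U_{-M},\dots,-U_m$. So $f(X^{M,\xi})$ and $h(X^{M,\xi})$ have nonnegative covariance for large $M$. Letting $M\to\infty$ gives the claim, since each coordinate is eventually constant.

**Step 5 (what GCB would imply for sums).** This step converts GCB into two-sided information on $S_n=\sum_{i=0}^{n-1}X_i$. Suppose $\mu$ satisfies GCB with constant $C$, and put $c_t=E_\mu[X_0X_t]$. By Step 4 and zero means, $c_t\ge0$. Apply (1) to $F=\lambda S_n$, for which $\delta_i(F)=2|\lambda|$: $E_\mu e^{\lambda S_n}\le e^{4C\lambda^2n}$ for all real $\lambda$. Averaging over $\pm\lambda$,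
$$E_\mu\cosh(\lambda S_n)\le e^{4C\lambda^2n}.$$
From $\cosh s-1\ge s^2/2$ we get $\lambda^2E_\mu S_n^2/2\le e^{4C\lambda^2n}-1$; dividing by $\lambda^2$ and letting $\lambda\to0$,
$$E_\mu S_n^2\le8Cn.\tag{14}$$
From $\cosh s\ge s^4/24$ with $\lambda^2=1/(4Cn)$ we get $E_\mu S_n^4\le24e(4Cn)^2=384e\,C^2n^2$. On the other hand $E_\mu S_n^2\ge n$, because $c_0=1$ and all $c_t\ge0$. By Hölder, $E_\mu S_n^2\le(E_\mu|S_n|)^{2/3}(E_\mu S_n^4)^{1/3}$, so
$$E_\mu|S_n|\ge\frac{(E_\mu S_n^2)^{3/2}}{(E_\mu S_n^4)^{1/2}}\ge c_*\sqrt n,\qquad c_*=\frac1{C\sqrt{384e}}.\tag{15}$$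
Thus GCB itself forces $|S_n|$ to be of order $\sqrt n$ on average. This lower bound is what the majority votes turn into correlations.

**Step 6 (correlations are not summable: contradiction).** For $t\ge1$ put $M_L(t)=\sum_{j=1}^LX_{t-j}$. By compatibility and shift-invariance $E_\mu[X_t|X_{<t}]=\sum_Lb_L\,\mathrm{sgn}M_L(t)$, so
$$c_t=\sum_Lb_L\,E_\mu[X_0\,\mathrm{sgn}M_L(t)].$$
Each expectation is nonnegative by Step 4: both factors are nondecreasing functions of finitely many coordinates, with mean zero by symmetry. By shift-invariance, with $M_L(0)=\sum_{j=1}^LX_{-j}$,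
$$\sum_{t=1}^LE_\mu[X_0\,\mathrm{sgn}M_L(t)]=\sum_{t=1}^LE_\mu[X_{-t}\,\mathrm{sgn}M_L(0)]=E_\mu|M_L(0)|=E_\mu|S_L|.$$
Fix $T\ge1$. In $\sum_{t=1}^Tc_t$, drop the terms with $L>T$ and, for each $L\le T$, those with $t>L$; all dropped terms are nonnegative. With (15),
$$\sum_{t=1}^Tc_t\ge\sum_{L\le T}b_L\,E_\mu|S_L|\ge c_*\sum_{L\le T}b_L\sqrt L,$$
which tends to $\infty$ as $T\to\infty$, by (13). But (14) gives, for $n\ge2$,
$$8C\ge\frac{E_\mu S_n^2}n=1+\frac2n\sum_{t=1}^{n-1}(n-t)c_t\ge\sum_{1\le t\le n/2}c_t,$$
because $\frac{2(n-t)}n\ge1$ for $t\le n/2$. The right side tends to $\infty$ as $n\to\infty$, a contradiction. So $\mu$ does not satisfy GCB, and Theorem B is proved. $\blacksquare$
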